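\title{Counting critical points of multi-peak solutions of the Gel'fand problem in planar domains}

\begin{abstract}
Let $u_\lambda$ solve $-\Delta u=\lambda e^u$ with zero Dirichlet data in a smooth bounded planar domain with $k$ holes, and suppose that $u_\lambda$ concentrates at $m$ points as $\lambda\to0$. We prove that for small $\lambda$ the number of critical points of $u_\lambda$ is at least $2m+k-1$ and at most $4m+3k-5$ if $m+k\ge2$, and equals $1$ if $(m,k)=(1,0)$. This answers a question posed by Gladiali and Grossi. Near a critical point of multiplicity $\ell$ of the limit function, the Liouville structure of the equation turns $\nabla u_\lambda=0$ into the fixed point equation of an antiholomorphic map, and an index count combined with a dynamical argument bounds the number of fixed points by $3\ell-2$. We also discuss sharpness.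
\end{abstract}

\section{Introduction}

Let $\Omega\subset\mathbb{R}^2$ be a bounded smooth domain and consider the Gel'fand problem
\begin{equation}\label{eq:gelfand}
-\Delta u=\lambda e^{u}\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega,
\end{equation}
where $\lambda>0$ is a small parameter. The domain $\Omega$ has \emph{$k$ holes}, $k\ge0$, if $\mathbb{R}^2\setminus\Omega$ has exactly $k$ bounded components; then $\partial\Omega$ consists of one outer and $k$ inner smooth Jordan curves.

\begin{definition}\label{def:peaks}
Let $m\ge1$. An \emph{$m$-peak solution} is a family $(u_\lambda)$ of solutions of \eqref{eq:gelfand}, defined for a sequence or family of parameters $\lambda\to0$, such that $\lambda\int_\Omega e^{u_\lambda}\,dx\to8\pi m$ and the blow-up set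
\[
\{x\in\overline\Omega:\ u_\lambda(x_\lambda)\to+\infty\ \text{ for some }x_\lambda\to x\}
\]
consists of exactly $m$ distinct points $P_1,\dots,P_m\in\Omega$, the \emph{peaks}. Equivalently,
\begin{itemize}
\item[(P1)] $\lambda e^{u_\lambda}\rightharpoonup8\pi\sum_{i=1}^m\delta_{P_i}$ in the sense of measures, and
\item[(P2)] $u_\lambda$ stays bounded in $C^1$ on compact subsets of $\overline\Omega\setminus\{P_1,\dots,P_m\}$.
\end{itemize}
\end{definition}

We take this equivalence as part of the definition; the proofs use only (P1) and (P2). ``Small $\lambda$'' always means $\lambda$ in the given family and sufficiently close to $0$. The following question is posed in \cite{GG}.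

\medskip
\noindent\textbf{Question.} \emph{Is there a function $N(m,k)$ such that, for every bounded smooth domain $\Omega\subset\mathbb{R}^2$ with $k$ holes and every $m$-peak solution in $\Omega$, the function $u_\lambda$ has at most $N(m,k)$ critical points in $\Omega$ for all small $\lambda$?}

\begin{example}\label{ex:disc}
In the unit disc, for $\delta>0$,
\[
u=2\log\frac{1+\delta^2}{\delta^2+|x|^2},\qquad \lambda=\frac{8\delta^2}{(1+\delta^2)^2},
\]
solves \eqref{eq:gelfand}, since both sides equal $8\delta^2(\delta^2+|x|^2)^{-2}$, and $\lambda\int e^u=8\pi/(1+\delta^2)$. As $\delta\to0$ this is a $1$-peak solution with peak $0$, and $0$ is its only critical point. Away from $0$, $u\to-4\log|x|$. Note that $e^{-u/2}=(\delta^2+|x|^2)/(1+\delta^2)$ converges smoothly to $|x|^2$ even at the peak.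
\end{example}

In general, let $G(\cdot,y)>0$ be the Dirichlet Green function of $-\Delta$ in $\Omega$. By (P1) the limit of $u_\lambda$ away from the peaks is
\[
v:=8\pi\sum_{i=1}^mG(\cdot,P_i),
\]
which is harmonic in $\Omega\setminus\{P_1,\dots,P_m\}$. Write $z=x_1+ix_2$ and $\partial_z=\frac12(\partial_{x_1}-i\partial_{x_2})$. Then $v_z$ is holomorphic off the peaks, its zeros are the critical points of $v$, and the \emph{multiplicity} of a critical point of $v$ is its order as a zero of $v_z$.

Which answer should one expect? The argument principle shows that $v$ has exactly $m+k-1$ critical points counted with multiplicity, whatever the shape of $\Omega$ (Lemma~\ref{lem:vcrit}). If all of them have multiplicity one, they are nondegenerate saddles, each persists as one saddle of $u_\lambda$, and together with one maximum at each peak one expects $2m+k-1$ critical points. If $u_\lambda$ were harmonic near a critical point of multiplicity $\ell$, Hurwitz's theorem would split that point into at most $\ell$ points, and $2m+k-1$ would be an upper bound. But $u_\lambda$ is strictly superharmonic, so new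 maxima may appear, each with a compensating saddle. Degree theory, which uses only $C^1$ convergence, cannot limit their number: if $\chi$ is a smooth cutoff equal to $1$ near $0$, then $(1-\chi(z/\eta))\operatorname{Re}z^{\ell+1}$ converges in $C^1$ to $\operatorname{Re}z^{\ell+1}$ as $\eta\to0$ and is constant near $0$. The problem is thus to bound the number of new maxima near a degenerate critical point of $v$. The bound is $\ell-1$, and the answer to the Question is yes.

\begin{theorem}\label{thm:main}
Let $\Omega$ have $k$ holes and let $(u_\lambda)$ be an $m$-peak solution. For all small $\lambda$, $u_\lambda$ has finitely many critical points in $\Omega$, and their number $\mathcal N(u_\lambda)$ satisfies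
\[
2m+k-1\ \le\ \mathcal N(u_\lambda)\ \le\ N(m,k):=\begin{cases}1,&(m,k)=(1,0),\\ 4m+3k-5,& m+k\ge2.\end{cases}
\]
More precisely, $v$ has finitely many critical points $x_1,\dots,x_J$, whose multiplicities satisfy $\sum_j\ell_j=m+k-1$, and there are pairwise disjoint discs centered at the $P_i$ and the $x_j$, independent of $\lambda$, such that for all small $\lambda$:
\begin{itemize}
\item[(i)] the disc about $P_i$ contains exactly one critical point of $u_\lambda$, a nondegenerate maximum;
\item[(ii)] the disc about $x_j$ contains at least $\ell_j$ and at most $3\ell_j-2$ critical points of $u_\lambda$, of which at most $\ell_j-1$ are local maxima;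
\item[(iii)] $u_\lambda$ has no other critical point.
\end{itemize}
If $m+k\ge2$, then $u_\lambda$ has at most $2m+k-2$ local maxima.
\end{theorem}

How small $\lambda$ must be depends on $\Omega$ and on the family; only the bound is universal. The second theorem concerns sharpness and is not needed for the answer to the Question.

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] If $m+k\le2$, then $\mathcal N(u_\lambda)=2m+k-1=N(m,k)$ for all small $\lambda$.
\item[(b)] For every $m\ge3$ there are a smooth simply connected domain $\Omega$ and an $m$-peak solution with at least $2m+1$ critical points for small $\lambda$. For $m=3$ it has exactly $7=N(3,0)$ critical points, of which $4=2m+k-2$ are local maxima.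
\item[(c)] The local constant $3\ell-2$ is optimal for each $\ell\ge2$: on some fixed disc $B$ there are solutions $u_n$ of $-\Delta u_n=\lambda_ne^{u_n}$, $\lambda_n\to0$, converging in $C^\infty(\overline B)$ to a harmonic function $v$ whose only critical point in $B$ is $0$, with multiplicity $\ell$, such that $u_n$ has exactly $3\ell-2$ critical points in $B$, all tending to $0$.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:main} and part (a) are proved in full. Part (c) uses a theorem of Geyer \cite{Ge}, quoted in Section~\ref{sec:local}. Part (b) is conditional on two published theorems on blowing-up solutions, quoted as (E) and (U) in Section~\ref{sec:sym}. We do not claim that $4m+3k-5$ is attained for every $(m,k)$.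

Section~\ref{sec:model} shows the local count on a model. Sections~\ref{sec:limit} and~\ref{sec:liouville} treat the limit $v$ and the peaks. Section~\ref{sec:reduction} reduces the equation $\nabla u_\lambda=0$ near $x_j$ exactly to $\varphi(\zeta)=\bar\zeta$ with $\varphi$ holomorphic, Section~\ref{sec:fixed} counts the solutions of this equation, and Section~\ref{sec:global} adds up the local counts.

\section{Indices, and a model with constant right-hand side}\label{sec:model}

We identify $\mathbb{R}^2$ with $\mathbb{C}$ and write $B_r(a)$ for the open disc of radius $r$ and center $a$, $B_r=B_r(0)$. For a real function $u$,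
\begin{equation}\label{eq:wirtinger}
\nabla u=u_{x_1}+iu_{x_2}=2\overline{u_z},\qquad \Delta u=4u_{z\bar z},\qquad \det D^2u=4\big(u_{z\bar z}^2-|u_{zz}|^2\big).
\end{equation}

The \emph{winding number} of a continuous map $E$ from an oriented closed curve to $\mathbb{C}\setminus\{0\}$ is the total change of $\arg E$ divided by $2\pi$. The \emph{index} of a continuous map $E$ at an isolated zero is its winding number on a small positively oriented circle about the zero. We use these standard facts.
\begin{itemize}
\item[(W1)] The winding number is invariant under homotopies through nonvanishing maps; in particular $E$ and $F$ have the same winding number if $|E-F|<|F|$ on the curve. It is additive under products and changes sign under $E\mapsto\overline E$.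
\item[(W2)] If $E$ is continuous on the closure of a bounded smooth domain, with finitely many zeros and none on the boundary, then the sum of the indices is the winding number on the positively oriented boundary. For a meromorphic function this winding number is the number of zeros minus the number of poles.
\item[(W3)] If $E$ is $C^1$ and the Jacobian $|E_z|^2-|E_{\bar z}|^2$ is nonzero at a zero, the index is its sign. So $\nabla u$ has index $+1$ at a nondegenerate maximum and $-1$ at a nondegenerate saddle. A change of coordinates in the source, or an invertible linear change in the target, changes at most the sign of the index, and preserves it if it preserves orientation.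
\end{itemize}

On a very small disc about a critical point of $v$, the right-hand side $\lambda e^{u_\lambda}$ is almost constant. As a guide, replace it by a constant and normalize: let $-\Delta u=4$, so that $u(s)=\operatorname{Re}F(s)-|s|^2$ with $F$ holomorphic. A critical point of multiplicity $\ell$ of the limit is modeled by taking $P=F'/2$ to be a polynomial of degree $\ell$. Then $u_s=P(s)-\bar s$, and by \eqref{eq:wirtinger} $\det D^2u=4(1-|P'|^2)$. So the critical points of $u$ are the fixed points of the antiholomorphic map $f=\overline P$. Attracting fixed points ($|P'|<1$) are nondegenerate maxima, repelling ones ($|P'|>1$) are saddles, and neutral ones ($|P'|=1$) are degenerate.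

\begin{example}\label{ex:quadratic}
The smallest interesting case is $\ell=2$. Take $P(s)=s^2+c$ with $c$ real. With $s=x+iy$ the equation $P(s)=\bar s$ reads $x^2-y^2+c=x$, $y(2x+1)=0$. The solutions are $s_\pm=\frac12(1\pm\sqrt{1-4c})$ for $c\le\frac14$, and $-\frac12\pm i\sqrt{c+3/4}$ for $c>-\frac34$. The type is decided by comparing $|s|$ with $\frac12$. The nonreal solutions have $|s|^2=1+c>\frac14$, and $|s_-|<\frac12$ exactly when $-\frac34<c<\frac14$. Thus $u$ has
\begin{itemize}
\item two saddles if $c>\frac14$ or $c<-\frac34$;
\item three saddles and the maximum $s_-$ if $-\frac34<c<\frac14$;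
\item two saddles and the degenerate point $\frac12$ if $c=\frac14$;
\item the saddle $\frac32$ and the degenerate point $-\frac12$ if $c=-\frac34$.
\end{itemize}
Both bounds $\ell=2$ and $3\ell-2=4$ of Theorem~\ref{thm:main}(ii) occur, and two constraints are visible. First, $P(s)-\bar s$ winds $\ell=2$ times on a large circle, so the indices of $\nabla u$ add up to $-2$: saddles outnumber maxima by $2$ in the nondegenerate cases, and the degenerate points have index $0$ for $c=\frac14$ and $-1$ for $c=-\frac34$. Second, there is at most one fixed point that is not repelling, and $P'$ has one zero, namely $0$. These two facts are linked by the orbit of $0$. For $0\le c\le\frac14$ the map $f(x)=x^2+c$ is increasing on $[0,\infty)$ and $0\le f(0)$, $0\le s_-$, so the orbit $0,\ c,\ c^2+c,\dots$ is nondecreasing, bounded by $s_-$, and converges to $s_-$, also in the neutral case $c=\frac14$.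
\end{example}

The general mechanism is the same. Every fixed point that is not repelling attracts the orbit of a zero of $P'$. An orbit has only one limit, so there are at most $\ell-1$ such fixed points. The index count then allows at most $\ell+(\ell-1)$ saddles, in total $3\ell-2$ points. What makes this work for \eqref{eq:gelfand} is that the model is not only an approximation: after a conformal change of variable the equation $\nabla u_\lambda=0$ has exactly this form.

\section{The limit function}\label{sec:limit}

From now on $(u_\lambda)$ is an $m$-peak solution; by elliptic regularity each $u_\lambda$ is smooth on $\overline\Omega$. For small $r>0$ let $K_r=\overline\Omega\setminus\bigcup_iB_r(P_i)$. Write $G(x,y)=-\frac1{2\pi}\log|x-y|+H(x,y)$, where $H(\cdot,y)$ is harmonic in $\Omega$.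

\begin{lemma}\label{lem:conv}
As $\lambda\to0$, $u_\lambda\to v$ in $C^1(K_r)$ for every small $r>0$, and in $C^\infty_{\mathrm{loc}}(\Omega\setminus\{P_1,\dots,P_m\})$.
\end{lemma}

\begin{proof}
Split $u_\lambda(x)=\int_\Omega G(x,y)\lambda e^{u_\lambda(y)}\,dy$ into the integrals over $K_{r/2}$ and over the discs $B_{r/2}(P_i)$. The first part solves a Dirichlet problem whose right-hand side is $O(\lambda)$ in $L^\infty$ by (P2). By the $W^{2,p}$ estimate with $p>2$ and the embedding $W^{2,p}\subset C^1(\overline\Omega)$, it is $O(\lambda)$ in $C^1(\overline\Omega)$.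

For the other parts let $\Gamma$ be $G$ or $\nabla_xG$. The boundary values $\frac1{2\pi}\log|x-y|$ of $H(\cdot,y)$ depend smoothly on $y\in\Omega$, so by the Schauder estimates up to the boundary $\Gamma$ is bounded and uniformly continuous on $K_r\times\overline{B_{r/2}(P_i)}$; let $\eta$ be a modulus of continuity. Put $\mu_i=\int_{B_{r/2}(P_i)}\lambda e^{u_\lambda}$, so that $\mu_i\to8\pi$ by (P1) and (P2). For $0<\sigma<r/2$ and $x\in K_r$, splitting at $|y-P_i|=\sigma$ and using (P2) outside,
\[
\Big|\int_{B_{r/2}(P_i)}\Gamma(x,y)\lambda e^{u_\lambda}\,dy-\mu_i\Gamma(x,P_i)\Big|\le\eta(\sigma)\mu_i+C_\sigma\lambda .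
\]
Letting $\lambda\to0$ and then $\sigma\to0$ gives convergence to $8\pi G(\cdot,P_i)$ in $C^1(K_r)$.

In the interior, $\Delta(u_\lambda-v)=-\lambda e^{u_\lambda}$ off the peaks. If $u_\lambda$ is bounded in $C^j$, $j\ge1$, on compact subsets of $\Omega\setminus\{P_1,\dots,P_m\}$, then the right-hand side is $O(\lambda)$ in $C^j$ there, and the interior Schauder estimates give $u_\lambda-v\to0$ in $C^{j+1}$ on compact subsets. Induction on $j$, starting from (P2), finishes the proof.
\end{proof}

The next lemma is the only place where the number of holes enters.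

\begin{lemma}\label{lem:vcrit}
The gradient of $v$ does not vanish on $\partial\Omega$, and $v$ has finitely many critical points $x_1,\dots,x_J$ in $\Omega$, with multiplicities satisfying $\sum_j\ell_j=m+k-1$.
\end{lemma}

\begin{proof}
Near $\partial\Omega$ the function $v$ is positive, harmonic and smooth up to the boundary, where it vanishes. By Hopf's boundary point lemma $\partial_\nu v<0$ on $\partial\Omega$, where $\nu$ is the outer unit normal. Hence $\nabla v=-|\nabla v|\,\nu\ne0$ there. The function $F=2v_z=\overline{\nabla v}$ is meromorphic in $\Omega$. Near $P_i$ we have $v=-4\log|z-P_i|+h$ with $h$ harmonic, so $F=-4/(z-P_i)+2h_z$ has a simple pole. Since $F$ is continuous and nonzero on $\partial\Omega$, its zeros lie in a compact subset of $\Omega$ and are finite in number.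

The unit tangent of a smooth Jordan curve traversed counterclockwise has winding number $+1$, and the normal, which differs from it by a constant factor $\pm i$, has the same. The positively oriented $\partial\Omega$ runs counterclockwise on the outer curve and clockwise on the $k$ inner curves, so $\nu$ has winding number $1-k$ and $F=-|\nabla v|\,\bar\nu$ has winding number $k-1$. By (W2), $\sum_j\ell_j-m=k-1$.
\end{proof}

\section{The Liouville structure and the peaks}\label{sec:liouville}

Lemma~\ref{lem:conv} says nothing at the peaks, and at a degenerate $x_j$ it gives only an index. Both defects are cured by a representation of solutions through holomorphic functions, and this is where the form $e^u$ of the nonlinearity is used. Example~\ref{ex:disc} suggests working with $w=e^{-u/2}$, which has the same critical points as $u$. There $w$ was a Hermitian form in the holomorphic functions $1$ and $z$, which solve $y''=0$. In general $y''=0$ is replaced by a linear equation with a holomorphic coefficient.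

\begin{lemma}\label{lem:rep}
Let $u$ be a real solution of $-\Delta u=\lambda e^u$ near a closed disc $\overline B$ with center $z_0$, and let $w=e^{-u/2}$. Then $T=u_{zz}-\frac12u_z^2$ is holomorphic. Let $y_1,y_2$ be the holomorphic solutions of $y''+\frac12Ty=0$ with $y_1(z_0)=1$, $y_1'(z_0)=0$, $y_2(z_0)=0$, $y_2'(z_0)=1$, and put
\[
M=\begin{pmatrix}y_1&y_2\\ y_1'&y_2'\end{pmatrix},\qquad W=\begin{pmatrix}w&w_{\bar z}\\ w_z&w_{z\bar z}\end{pmatrix}.
\]
Then $\det M=1$, and there is a constant Hermitian matrix $A=(a_{ij})$ with
\begin{equation}\label{eq:rep}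
W=MAM^*,\qquad w=\sum_{i,j}a_{ij}\,y_i\overline{y_j},\qquad \det A=\frac\lambda8,\qquad A=W(z_0).
\end{equation}
\end{lemma}

\begin{proof}
Since $u_{z\bar z}=-\frac\lambda4e^u$, we get $T_{\bar z}=(u_{z\bar z})_z-u_zu_{z\bar z}=-\frac\lambda4e^uu_z+\frac\lambda4e^uu_z=0$. From $w_z=-\frac12u_zw$ we get $w_{zz}=(-\frac12u_{zz}+\frac14u_z^2)w=-\frac12Tw$, and applying $\partial_{\bar z}$, $w_{zz\bar z}=-\frac12Tw_{\bar z}$. Hence, with $X=\begin{pmatrix}0&1\\-T/2&0\end{pmatrix}$, we have $W_z=XW$ and $M'=XM$. The Wronskian $\det M$ has derivative $y_1y_2''-y_1''y_2=0$, so it equals $1$. Define $A=M^{-1}W(M^*)^{-1}$. The entries of $(M^*)^{-1}$ are antiholomorphic and $(M^{-1}W)_z=-M^{-1}XW+M^{-1}XW=0$, so $A_z=0$. As $w$ is real, $W$ and $A$ are Hermitian, so $A_{\bar z}=(A_z)^*=0$ and $A$ is constant. The second identity in \eqref{eq:rep} is the upper left entry of the first, and $M(z_0)=I$ gives the fourth. Finally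
\[
\det A=\det W=ww_{z\bar z}-w_zw_{\bar z}=w^2(\log w)_{z\bar z}=-\tfrac12w^2u_{z\bar z}=\tfrac\lambda8w^2e^u=\tfrac\lambda8.\qedhere
\]
\end{proof}

A holomorphic function is controlled by its boundary values, so $T$ carries the convergence of Lemma~\ref{lem:conv} across the peaks. We attach the index $\lambda$ to the objects built from $u_\lambda$.

\begin{lemma}\label{lem:through}
Let $B$ be a disc with $\overline B\subset\Omega$ and no peak on $\partial B$; peaks inside $B$ are allowed. Then $y_i^\lambda\to y_i^0$ with all derivatives on compact subsets of $B$, $A_\lambda\to A_0=(a^0_{ij})$, and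
\[
w_\lambda\to w_0:=\sum_{i,j}a^0_{ij}\,y_i^0\overline{y_j^0}\quad\text{in }C^\infty_{\mathrm{loc}}(B),\qquad w_0=e^{-v/2}\ \text{ off the peaks.}
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:conv}, $T_\lambda$ converges uniformly on $\partial B$, hence uniformly on $\overline B$ by the maximum principle. So $\|X_\lambda\|\le C$ and $X_\lambda$ converges uniformly on $\overline B$. Let $R$ be the radius of $B$. Along a radius $t\mapsto z_0+t\theta$, $|\theta|=1$, we have $\frac{d}{dt}M_\lambda=\theta X_\lambda M_\lambda$ and $M_\lambda(z_0)=I$. Gronwall's inequality gives $\|M_\lambda\|\le e^{CR}$. Applied to $\frac d{dt}(M_\lambda-M_{\lambda'})=\theta X_\lambda(M_\lambda-M_{\lambda'})+\theta(X_\lambda-X_{\lambda'})M_{\lambda'}$, it gives $\|M_\lambda-M_{\lambda'}\|\le Re^{2CR}\sup_{\overline B}\|X_\lambda-X_{\lambda'}\|$. So $M_\lambda$ converges uniformly on $\overline B$, and by Cauchy's estimates with all derivatives on compact subsets of $B$. Since $\det M_\lambda=1$, also $M_\lambda^{-1}$ converges. At a point $b\in B$ that is not a peak, $W_\lambda(b)$ converges by Lemma~\ref{lem:conv}, so $A_\lambda=M_\lambda(b)^{-1}W_\lambda(b)(M_\lambda(b)^*)^{-1}$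 converges. The rest follows from \eqref{eq:rep} and Lemma~\ref{lem:conv}.
\end{proof}

\begin{proposition}\label{prop:peak}
For every sufficiently small $r>0$ and all small $\lambda$, $u_\lambda$ has exactly one critical point in $B_r(P_i)$, and it is a nondegenerate maximum.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:through} to a small disc $B$ centered at $P_i$. With $v=-4\log|z-P_i|+h$ we get $w_0=|z-P_i|^2e^{-h/2}$, also at $P_i$ by continuity, and $D^2w_0(P_i)=2e^{-h(P_i)/2}I$. Here the mass $8\pi$ in (P1) is what produces the exponent $2$. Take $r$ so small that $\overline{B_r(P_i)}\subset B$ and $D^2w_0$ is positive definite on $\overline{B_r(P_i)}$. For small $\lambda$ the same holds for $D^2w_\lambda$, so $w_\lambda$ is strictly convex on this disc and has at most one critical point there. It has one, because $w_0(P_i)=0<\min_{\partial B_r(P_i)}w_0$ forces the minimum of $w_\lambda$ over the closed disc to be interior. At that point $D^2u_\lambda=-2D^2w_\lambda/w_\lambda$ is negative definite.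
\end{proof}

\begin{remark}\label{rem:T0}
The limit of $T_\lambda$ is holomorphic at a peak $P$ and equals $v_{zz}-\frac12v_z^2$ off it. For a function $-2\alpha\log|z-P|+h$ with $h$ harmonic, which carries the mass $4\pi\alpha$, this expression is $(\alpha-\frac12\alpha^2)(z-P)^{-2}+\alpha h_z(z-P)^{-1}+\text{holomorphic}$. For $\alpha\neq0$ it has no pole only if $\alpha=2$, which is the mass $8\pi$, and $\nabla h(P)=0$.
\end{remark}

\section{Reduction to a fixed point equation}\label{sec:reduction}

We need an elementary lemma on conformal maps close to the identity.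

\begin{lemma}\label{lem:nearid}
Let $g$ be holomorphic near $\overline{B_r}$ with $g(0)=0$ and $|g'-1|\le\frac12$ on $\overline{B_r}$. Then every $\zeta\in B_{r/2}$ has exactly one preimage $g^{-1}(\zeta)$ in $B_r$, the map $g^{-1}$ is holomorphic on $B_{r/2}$, and $B_{2\rho/3}\subset g^{-1}(B_\rho)\subset B_{2\rho}$ for $\rho\le r/2$. If $\tilde g$ is another such map, then $|g^{-1}-\tilde g^{-1}|\le2\sup_{B_r}|g-\tilde g|$ on $B_{r/2}$.
\end{lemma}

\begin{proof}
Integrating $g'-1$ along segments gives $|g(\alpha)-g(\beta)-(\alpha-\beta)|\le\frac12|\alpha-\beta|$, so $\frac12|\alpha-\beta|\le|g(\alpha)-g(\beta)|\le\frac32|\alpha-\beta|$. If $|z|=r$ and $|\zeta|<r/2$, then $|g(z)-z|\le r/2<|z-\zeta|$, so $g-\zeta$ has exactly one zero in $B_r$ by Rouch\'e's theorem; the inverse is holomorphic since $g'\ne0$. The inclusions follow from $\frac12|z|\le|g(z)|\le\frac32|z|$. If $\zeta=g(\alpha)=\tilde g(\beta)$, then $|\alpha-\beta|\le2|g(\alpha)-g(\beta)|=2|\tilde g(\beta)-g(\beta)|$.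
\end{proof}

\begin{proposition}\label{prop:reduction}
Let $x_j$ be a critical point of $v$ of multiplicity $\ell$. For every sufficiently small $\rho>0$ and all small $\lambda$ there are an open set $O_\lambda$ with $B_{2\rho/3}(x_j)\subset O_\lambda\subset B_{2\rho}(x_j)$, a conformal map $g$ of $O_\lambda$ onto $D=B_\rho$, and a function $\varphi$ holomorphic near $\overline D$, such that with $E(\zeta)=\varphi(\zeta)-\bar\zeta$:
\begin{itemize}
\item[(a)] $z\in O_\lambda$ is a critical point of $u_\lambda$ if and only if $\zeta=g(z)$ is a zero of $E$. Then $\det D^2u_\lambda(z)$ has the sign of $1-|\varphi'(\zeta)|^2$, and if the zero is isolated, the index of $\nabla u_\lambda$ at $z$ is minus the index of $E$ at $\zeta$.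
\item[(b)] $|\varphi|>\rho$ on $\partial D$, $\varphi$ has winding number $\ell$ on $\partial D$, and $\varphi'$ has exactly $\ell-1$ zeros in $D$, counted with multiplicity.
\end{itemize}
\end{proposition}

\begin{proof}
Translate $x_j$ to $0$ and apply Lemmas~\ref{lem:rep} and~\ref{lem:through} to a disc $B$ centered at $0$ with $\overline B\subset\Omega$ free of peaks. We drop the index $\lambda$.

\emph{Diagonalization.} By \eqref{eq:rep}, $a_{11}=w(0)\to w_0(0)=e^{-v(0)/2}>0$ and $a_{21}=w_z(0)\to-\frac12v_z(0)w_0(0)=0$. Set
\[
\kappa=\frac{a_{21}}{a_{11}}\to0,\qquad p=y_1+\kappa y_2,\qquad q=y_2,\qquad \varepsilon^2=\frac{\lambda}{8a_{11}^2}\to0 .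
\]
Then $a_{11}|p|^2=a_{11}|y_1|^2+a_{21}y_2\overline{y_1}+a_{12}y_1\overline{y_2}+a_{11}^{-1}|a_{21}|^2|y_2|^2$, and $a_{22}-a_{11}^{-1}|a_{21}|^2=a_{11}^{-1}\det A=a_{11}\varepsilon^2$. Therefore
\begin{equation}\label{eq:pq}
w=a_{11}\big(|p|^2+\varepsilon^2|q|^2\big),\qquad pq'-p'q=1 .
\end{equation}
The term $|p|^2$ alone would make $u$ harmonic; the term $\varepsilon^2|q|^2$ plays the role of $|s|^2$ in the model. In the limit $p\to p_0=y_1^0$, $q\to q_0=y_2^0$ and $e^{-v/2}=w_0(0)|p_0|^2$. So $p_0$ has no zero in $B$, and $p_0'/p_0=-\frac12v_z$ has a zero of order exactly $\ell$ at $0$.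

\emph{The new coordinate.} Differentiating \eqref{eq:pq},
\[
w_z=a_{11}\big(p'\bar p+\varepsilon^2q'\bar q\big)=-a_{11}\varepsilon^2\,q'\bar p\,\Big[-\varepsilon^{-2}\frac{p'}{q'}-\overline{\Big(\frac qp\Big)}\Big]
\]
wherever $p,q'\ne0$. The bracket is a holomorphic function minus the conjugate of $g=q/p$, so $g$ is the coordinate to use. By \eqref{eq:pq}, $g'=p^{-2}$, and $g(0)=0$. Since $p_0(0)=q_0'(0)=1$, we can fix $r$ with $\overline{B_r}\subset B$ such that $p\neq0$, $q'\ne0$ and $|p^{-2}-1|\le\frac12$ on $\overline{B_r}$, for small $\lambda$ and for the limit functions. Lemma~\ref{lem:nearid} applies to $g$ and to $g_0=q_0/p_0$. On $B_{r/2}$ put $\Phi=-(p'/q')\circ g^{-1}$, $\Phi_0=-(p_0'/q_0')\circ g_0^{-1}$ and $\varphi=\varepsilon^{-2}\Phi$, and for $\rho<r/2$ put $O_\lambda=g^{-1}(B_\rho)$.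

\emph{Proof of (a).} From $\nabla u=2\overline{u_z}$ and $u_z=-2w_z/w$,
\[
\nabla u=\beta\cdot\overline{E\circ g},\qquad \beta=4a_{11}\varepsilon^2\,\overline{q'}\,p/w ,
\]
and $\beta$ is smooth and nonvanishing on $B_r$. So the zeros correspond. Near a zero $\beta$ has winding number $0$ and $g$ preserves orientation, so (W1) and (W3) give the statement on indices. At a zero $z$ the derivative of $\nabla u$ is the real linear map $\tau\mapsto\beta(z)\overline{dE(g'(z)\tau)}$. The Jacobian of $E$ is $|\varphi'|^2-1$ and conjugation has determinant $-1$, so $\det D^2u(z)=|\beta|^2|g'|^2(1-|\varphi'(\zeta)|^2)$.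

\emph{Proof of (b).} By Lemma~\ref{lem:nearid}, $g^{-1}\to g_0^{-1}$ uniformly on $B_{r/2}$, so $\Phi\to\Phi_0$ uniformly on $B_{r/2}$ and $\Phi'\to\Phi_0'$ locally uniformly. At $0$, $\Phi_0$ has a zero of order $\ell$, so $\Phi_0'$ vanishes to order exactly $\ell-1$. Let $\rho<r/2$ be so small that $\Phi_0$ and $\Phi_0'$ have no zero in $\overline{B_\rho}\setminus\{0\}$. For small $\lambda$, (W1) and (W2) show that $\Phi$ has winding number $\ell$ on $\partial D$ and $\Phi'$ has $\ell-1$ zeros in $D$. Also $|\Phi|\ge\frac12\min_{\partial D}|\Phi_0|>0$ on $\partial D$ while $\varepsilon\to0$, so $|\varphi|>\rho$ there.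
\end{proof}

\section{Fixed points of an antiholomorphic map in a disc}\label{sec:fixed}

This section is pure complex analysis. It adapts the Khavinson--\'Swi{\fontencoding{T1}\selectfont\k{a}}tek argument to a local setting.

\begin{proposition}\label{prop:count}
Let $D=B_\rho$, let $\ell\ge1$, and let $\varphi$ be holomorphic near $\overline D$ such that $|\varphi|>\rho$ on $\partial D$, $\varphi$ has winding number $\ell$ on $\partial D$, and $\varphi'$ has at most $\ell-1$ distinct zeros in $D$. Then $E(\zeta)=\varphi(\zeta)-\bar\zeta$ has finitely many zeros in $D$. Each has index $-1$, $0$ or $1$, and the indices add up to $\ell$. At most $\ell-1$ zeros satisfy $|\varphi'|\le1$, and the number of zeros is at least $\ell$ and at most $3\ell-2$.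
\end{proposition}

The condition $|\varphi|>\rho$ on $\partial D$ replaces the growth of a polynomial at infinity, and it cannot be dropped. For $\varphi(\zeta)=\zeta$ the zeros of $E$ fill a diameter. For $\varphi(\zeta)=\zeta/2$ we have $\ell=1$ and $\varphi'\neq0$, yet $0$ is a zero of $E$ with $|\varphi'|<1$.

Let $f=\overline\varphi$; the zeros of $E$ are the fixed points of $f$. To iterate $f$ we restrict it to the points that stay in $D$, and to use holomorphic tools we pass to the second iterate:
\[
U=D\cap f^{-1}(D),\qquad V=U\cap f^{-1}(U),\qquad Q=f\circ f:V\to D .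
\]
The map $Q$ is holomorphic, with
\begin{equation}\label{eq:Qprime}
Q'(\zeta)=\overline{\varphi'(f(\zeta))}\,\varphi'(\zeta),
\end{equation}
and every fixed point $\zeta_*\in D$ of $f$ lies in $V$ and satisfies $Q(\zeta_*)=\zeta_*$, $Q'(\zeta_*)=|\varphi'(\zeta_*)|^2$.

\subsection*{Proper maps and hyperbolic distance}
A continuous map $h:X\to Y$ between open subsets of $\mathbb{C}$ is \emph{proper} if preimages of compact sets are compact. We recall:
\begin{itemize}
\item[(F1)] Compositions of proper maps are proper, and a proper map sends closed sets to closed sets. If $h:X\to Y$ is proper, $Y'\subset Y$ is open and $X'$ is $h^{-1}(Y')$ or one of its components, then $h:X'\to Y'$ is proper, because $X'$ is closed in $h^{-1}(Y')$.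
\item[(F2)] A proper local homeomorphism between connected open sets is a covering map. If the target is simply connected, it is therefore a homeomorphism.
\item[(F3)] A simply connected domain $X\ne\mathbb{C}$ carries the hyperbolic distance $d_X$, transported by a Riemann map from the unit disc $\mathbb{D}$, where it is invariant under automorphisms and $d_{\mathbb{D}}(0,z)=\log\frac{1+|z|}{1-|z|}$. By the Schwarz--Pick lemma holomorphic maps $X\to Y$ do not increase these distances. So holomorphic bijections preserve them, $d_Y\le d_X$ if $X\subset Y$, and $d_X(a,b)\le\log\frac{t+|a-b|}{t-|a-b|}$ if $b\in B_t(a)\subset X$.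
\end{itemize}

The hypothesis on $\partial D$ makes $Q$ proper. Indeed, $\overline U$ lies in $\{\zeta\in\overline D:|f(\zeta)|\le\rho\}$, which misses $\partial D$, so $\overline U$ is a compact subset of $D$. For compact $K\subset D$ the compact set $\{\zeta\in\overline D:f(\zeta)\in K\}$ misses $\partial D$, so it is the preimage of $K$ in $U$, and $f:U\to D$ is proper. By (F1), $f:V\to U$ and $Q:V\to D$ are proper.

\begin{lemma}\label{lem:finite}
$Q$ is not the identity near any fixed point of $f$, and $f$ has finitely many fixed points in $D$.
\end{lemma}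

\begin{proof}
If $Q$ is the identity near a fixed point, it is the identity on the component $V_1$ of $V$ containing it. By (F1), $Q(V_1)=V_1$ is closed in $D$; it is also open and nonempty, so $V_1=D$. But $V_1\subset\overline U$, a compact subset of $D$, a contradiction. The fixed points of $f$ in $D$ form a closed subset of $\overline U$. If there were infinitely many, they would accumulate at a fixed point, near which the holomorphic function $Q(\zeta)-\zeta$ would vanish identically.
\end{proof}

\subsection*{Nonrepelling fixed points attract a critical point}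
The argument has two parts. First we find a region on which orbits of $Q$ converge to the fixed point with steps whose hyperbolic length tends to zero. Then we pull this region back by $Q$. If no critical point is ever met, $Q$ becomes an isometry of the union of the pullbacks, and steps cannot shrink.

\begin{lemma}\label{lem:trap}
Let $\zeta_*\in D$ be a fixed point of $f$ with $|\varphi'(\zeta_*)|\le1$. There are a simply connected domain $\mathcal P\subset V$ with $Q(\mathcal P)\subset\mathcal P$ and $Q^n\to\zeta_*$ pointwise on $\mathcal P$, and a point $b\in\mathcal P$ with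
\begin{equation}\label{eq:steps}
Q(b)\ne b,\qquad d_{\mathcal P}\big(Q^n(b),Q^{n+1}(b)\big)\to0 .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Case $|\varphi'(\zeta_*)|<1$.} Let $\mathcal P\subset V$ be a disc centered at $\zeta_*$ on which $|Q'|\le\theta<1$. Then $|Q(\zeta)-\zeta_*|\le\theta|\zeta-\zeta_*|$ on $\mathcal P$, which gives the first two properties and $Q(b)\ne b$ for any $b\in\mathcal P\setminus\{\zeta_*\}$. Since $d_{\mathcal P}(\zeta_*,Q^n(b))\to0$, \eqref{eq:steps} follows from the triangle inequality.

\emph{Case $|\varphi'(\zeta_*)|=1$.} Now $Q'(\zeta_*)=1$ and no disc will do; orbits converge only from certain directions. By Lemma~\ref{lem:finite}, $Q(\zeta)=\zeta+\gamma(\zeta-\zeta_*)^{d+1}+\cdots$ with $\gamma\neq0$, $d\ge1$. In the coordinate $x=\beta(\zeta-\zeta_*)$ with $\beta^d=-d\gamma$,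
\[
Q(x)=x\big(1-\tfrac1dx^d+O(x^{d+1})\big).
\]
The map $x\mapsto s=x^{-d}$ sends the sector $S=\{|\arg x|<\pi/d\}$ conformally onto $\mathbb{C}\setminus(-\infty,0]$, and it is chosen so that $Q$ becomes almost a translation. Let $\mathcal P\subset S$ correspond to the half-plane $\mathbb{H}_R=\{\operatorname{Re}s>R\}$. It is simply connected, and $|x|<R^{-1/d}$, $|\arg x|<\pi/(2d)$ on it. For large $R$ we have $\mathcal P\subset V$, and $Q(x)/x$ is so close to $1$ on $\mathcal P$ that $Q(\mathcal P)\subset S$. In the coordinate $s$ the map $Q$ is
\[
s\mapsto s\big(1-\tfrac1dx^d+O(x^{d+1})\big)^{-d}=s\big(1+x^d+O(x^{d+1})\big)=s+1+O(|x|),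
\]
and for large $R$ the error is less than $\frac12$ in modulus. Hence $Q(\mathcal P)\subset\mathcal P$, and an orbit $s_n$ in $\mathbb{H}_R$ satisfies $\frac12\le|s_{n+1}-s_n|\le\frac32$ and $\operatorname{Re}s_n>R+\frac n2$. So $s_n\to\infty$, that is, $Q^n\to\zeta_*$ on $\mathcal P$. Since $B_{n/2}(s_n)\subset\mathbb{H}_R$, (F3) gives $d_{\mathbb{H}_R}(s_n,s_{n+1})\le\log\frac{n+3}{n-3}$ for $n>3$. Thus \eqref{eq:steps} holds for every $b\in\mathcal P$.
\end{proof}

\begin{lemma}\label{lem:critical}
Let $\zeta_*\in D$ be a fixed point of $f$ with $|\varphi'(\zeta_*)|\le1$. Then there is a zero $\xi\in U$ of $\varphi'$ whose $f$-orbit stays in $U$ and converges to $\zeta_*$.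
\end{lemma}

\begin{proof}
Take $\mathcal P$ and $b$ from Lemma~\ref{lem:trap}. Let $\mathcal P_0=\mathcal P$, and let $\mathcal P_{n+1}\subset V$ be the component of $Q^{-1}(\mathcal P_n)$ that contains $\mathcal P$; it exists because $Q(\mathcal P)\subset\mathcal P\subset\mathcal P_n$. We have $\mathcal P_0\subset\mathcal P_1$, and $\mathcal P_{n-1}\subset\mathcal P_n$ implies $\mathcal P_n\subset\mathcal P_{n+1}$. By (F1), $Q:\mathcal P_{n+1}\to\mathcal P_n$ is proper. Let $\mathcal P_\infty=\bigcup_n\mathcal P_n\subset V$.

Suppose $Q'\ne0$ on $\mathcal P_\infty$. If $\mathcal P_n$ is simply connected, (F2) shows that $Q:\mathcal P_{n+1}\to\mathcal P_n$ is a homeomorphism, so $\mathcal P_{n+1}$ is simply connected; by induction this holds for all $n$. A loop in $\mathcal P_\infty$ lies in some $\mathcal P_n$, so the bounded domain $\mathcal P_\infty$ is simply connected. The map $Q:\mathcal P_\infty\to\mathcal P_\infty$ is injective, since any two points lie in one $\mathcal P_{n+1}$, and onto, since $Q(\mathcal P_{n+1})=\mathcal P_n$. By (F3) and \eqref{eq:steps},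
\[
0<d_{\mathcal P_\infty}(b,Q(b))=d_{\mathcal P_\infty}\big(Q^n(b),Q^{n+1}(b)\big)\le d_{\mathcal P}\big(Q^n(b),Q^{n+1}(b)\big)\to0,
\]
a contradiction. So $Q'(\xi_0)=0$ for some $\xi_0\in\mathcal P_n$. The points $Q^i(\xi_0)$ lie in $\mathcal P_{n-i}$ for $i\le n$ and in $\mathcal P$ for $i\geq n$; so they lie in $V$ and converge to $\zeta_*$. The points $f(Q^i(\xi_0))$ lie in $f(V)\subset U$ and converge to $f(\zeta_*)=\zeta_*$. By \eqref{eq:Qprime}, $\xi_0$ or $f(\xi_0)$ is a zero of $\varphi'$, and it has the required orbit.
\end{proof}

\subsection*{Indices}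
At a neutral fixed point the Jacobian of $E$ vanishes and (W3) is silent. Since $E_{\bar\zeta}=-1$, however, the derivative of $E$ is never zero, and this suffices.

\begin{lemma}\label{lem:index}
Let $E$ be a smooth map of a neighborhood of $\zeta_*$ into $\mathbb{R}^2$ with an isolated zero at $\zeta_*$ and $dE(\zeta_*)\ne0$. Then the index of $E$ at $\zeta_*$ is $-1$, $0$ or $1$.
\end{lemma}

\begin{proof}
After exchanging the components if necessary, $dE_1(\zeta_*)\ne0$. By the inverse function theorem there are local coordinates $(\sigma,t)$ centered at $\zeta_*$ with $\sigma=E_1$, so $E=(\sigma,\eta(\sigma,t))$; these changes affect only the sign of the index. As the zero is isolated, $\eta(0,t)\neq0$ for $0<|t|\le t_0$. The maps $(\sigma,\eta(\tau\sigma,t))$, $0\le\tau\le1$, vanish on the square $|\sigma|,|t|\le t_0$ only at the origin, so by (W1) we may replace $E$ by $(\sigma,\eta(0,t))$. The function $\eta(0,\cdot)$ has constant sign on each of $[-t_0,0)$ and $(0,t_0]$. If the signs are opposite, the linear homotopy from $\eta(0,t)$ to $\pm t$ creates no new zero, and the index is that of $(\sigma,\pm t)$,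 namely $\pm1$. If they agree, the linear homotopy to the constant $\pm1$ has no zero off the origin, and the index is the winding number of $(\sigma,\pm1)$, namely $0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:count}]
Finiteness is Lemma~\ref{lem:finite}. Let $n_+,n_-,n_0$ be the numbers of zeros of $E$ with $|\varphi'|>1$, $<1$, $=1$. An orbit has at most one limit, so Lemma~\ref{lem:critical} assigns distinct zeros of $\varphi'$ to distinct fixed points, and $n_-+n_0\le\ell-1$. By (W3) the index is $+1$ if $|\varphi'|>1$ and $-1$ if $|\varphi'|<1$, and by Lemma~\ref{lem:index} it lies in $\{-1,0,1\}$ otherwise. On $\partial D$ we have $|E-\varphi|=\rho<|\varphi|$, so the indices add up to $\ell$ by (W1) and (W2). Since each index is at most $1$, there are at least $\ell$ zeros. Since each index is at least $-1$, $\ell\ge n_+-n_--n_0$, and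
\[
n_++n_-+n_0\le\ell+2(n_-+n_0)\le3\ell-2.\qedhere
\]
\end{proof}

\section{The global count}\label{sec:global}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The statement on $v$ is Lemma~\ref{lem:vcrit}. Fix $r$ and $\rho$ so small that Propositions~\ref{prop:peak} and~\ref{prop:reduction} apply at all $P_i$ and $x_j$ and that the discs $B_r(P_i)$, $B_{2\rho}(x_j)$ are pairwise disjoint and contained in $\Omega$. These are the discs of the theorem, and (i) is Proposition~\ref{prop:peak}. The compact set $K=K_r\setminus\bigcup_jB_{2\rho/3}(x_j)$ contains no zero of $\nabla v$, not even on $\partial\Omega$, so $|\nabla v|\ge c>0$ on $K$. By Lemma~\ref{lem:conv}, $u_\lambda$ has no critical point in $K$ for small $\lambda$. This proves (iii), and it shows that all critical points in $B_{2\rho}(x_j)$ lie in $B_{2\rho/3}(x_j)\subset O_\lambda$. By Propositions~\ref{prop:reduction} and~\ref{prop:count} their number is between $\ell_j$ and $3\ell_j-2$. Those with $|\varphi'|>1$ have $\det D^2u_\lambda<0$ and are not local maxima, and there are at most $\ell_j-1$ others. This proves (ii).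

Adding up,
\[
2m+k-1=m+\sum_j\ell_j\ \le\ \mathcal N(u_\lambda)\ \le\ m+\sum_j(3\ell_j-2)=4m+3k-3-2J .
\]
If $m+k=1$, then $J=0$ and $\mathcal N(u_\lambda)=1$. If $m+k\ge2$, then $\sum_j\ell_j\ge1$, so $J\ge1$ and $\mathcal N(u_\lambda)\le4m+3k-5$; the number of local maxima is at most $m+\sum_j(\ell_j-1)=2m+k-1-J\le2m+k-2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
For $(m,k)=(1,0)$ both bounds equal $1$. For $m+k=2$ their difference is $(4m+3k-5)-(2m+k-1)=2(m+k)-4=0$.
\end{proof}

\section{Sharpness of the local bound}\label{sec:local}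

We use the following theorem of Geyer \cite{Ge}: \emph{for each $\ell\ge2$ there is a polynomial $P$ of degree $\ell$ such that $P(s)=\bar s$ has exactly $3\ell-2$ solutions $s\in\mathbb{C}$.} The task is to realize the model equation $P(s)=\bar s$ by solutions of $-\Delta u=\lambda e^u$, so we run Section~\ref{sec:reduction} backwards. Given $\Phi(\zeta)$, we want $p,q$ with $q/p=\zeta$, $-p'/q'=\Phi$ and Wronskian $1$. The first two conditions give $q=\zeta p$ and $-p_\zeta=\Phi\,(p+\zeta p_\zeta)$, an ordinary differential equation for $p$; the third gives $dz/d\zeta=p^2$.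

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]
Let $P(s)=\sum_{j=0}^\ell b_js^j$ be as in Geyer's theorem, with solutions $s_1,\dots,s_{3\ell-2}$. For $0\le t\le1$ put
\[
\Phi_t(\zeta)=\sum_{j=0}^{\ell}b_jt^{\ell-j}\zeta^j,\qquad p_t(\zeta)=\exp\Big(-\int_0^\zeta\frac{\Phi_t(s)}{1+s\Phi_t(s)}\,ds\Big),\qquad Z_t(\zeta)=\int_0^\zeta p_t(s)^2\,ds,
\]
and $q_t=\zeta p_t$, $\varepsilon^2=t^{\ell-1}$. Then $\Phi_0=b_\ell\zeta^\ell$, and $\Phi_t(\zeta)=\varepsilon^2tP(\zeta/t)$ for $t>0$. The $\Phi_t$ are uniformly bounded on the unit disc, so there is $r>0$, independent of $t$, with $|\zeta\Phi_t|\le\frac12$ and $|p_t^2-1|\le\frac12$ on $\overline{B_r}$. By Lemma~\ref{lem:nearid}, $\zeta=Z_t^{-1}(z)$ is holomorphic on $B_{r/2}$, and we regard $p_t,q_t$ as functions of $z\in B_{r/2}$. Let $B=B_{r/4}$. We drop the index $t$ and write $'=d/dz=p^{-2}\,d/d\zeta$. Then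
\[
p'=\frac{p_\zeta}{p^2}=-\frac{\Phi}{p\,(1+\zeta\Phi)},\qquad q'=\frac{p+\zeta p_\zeta}{p^2}=\frac1{p\,(1+\zeta\Phi)},\qquad pq'-p'q=1 .
\]
For $t>0$ let $w=|p|^2+\varepsilon^2|q|^2$ and $u_t=-2\log w$. Expanding,
\[
ww_{z\bar z}-|w_z|^2=(|p|^2+\varepsilon^2|q|^2)(|p'|^2+\varepsilon^2|q'|^2)-|p'\bar p+\varepsilon^2q'\bar q|^2=\varepsilon^2|pq'-p'q|^2=\varepsilon^2,
\]
so $\Delta u_t=-8(\log w)_{z\bar z}=-8\varepsilon^2w^{-2}=-8\varepsilon^2e^{u_t}$. Thus $\lambda=8t^{\ell-1}\to0$ as $t\to0$.

Since $w_z=q'\bar p\,(-\Phi+\varepsilon^2\bar\zeta)$ and $q'\bar p\ne0$, critical points are given by $\bar\zeta=tP(\zeta/t)$, that is, $\zeta=ts_i$. By Lemma~\ref{lem:nearid}, $Z_t^{-1}(B)\supset B_{r/6}$, so for small $t$ the function $u_t$ has exactly the $3\ell-2$ critical points $Z_t(ts_i)$ in $B$, and $|Z_t(ts_i)|\le\frac32t|s_i|\to0$.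

As $t\to0$, $p_t\to p_0$ and $Z_t\to Z_0$ uniformly on $\overline{B_r}$, so by Lemma~\ref{lem:nearid} $p_t,q_t$ converge uniformly as functions of $z\in B_{r/2}$, hence with all derivatives on $\overline B$. So $u_t\to v=-2\log|p_0|^2$ in $C^\infty(\overline B)$. This $v$ is harmonic, and $v_z=-2p_0'/p_0=2b_\ell\zeta^\ell/\big(p_0^2(1+b_\ell\zeta^{\ell+1})\big)$ vanishes only at $0$, to order $\ell$. Take $u_n=u_{t_n}$ with $t_n\to0$.
\end{proof}

For $\ell=2$ no quoted theorem is needed: $P(s)=s^2$ has the four solutions $0$ and $s^3=1$ (Example~\ref{ex:quadratic} with $c=0$), and then $\Phi=\zeta^2$ and $p=(1+\zeta^3)^{-1/3}$ for all $t$.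

\section{A symmetric domain with an extra maximum}\label{sec:sym}

To exceed the lower bound $2m-1$ in a simply connected domain, $v$ must have a degenerate critical point. Rotational symmetry of order $m$ forces all $m-1$ critical points of $v$ into the center, and, if $u_\lambda$ inherits the symmetry, it forces a maximum of $u_\lambda$ there. For distinct $x_1,\dots,x_m\in\Omega$ let
\[
\Psi(x_1,\dots,x_m)=\sum_iH(x_i,x_i)+\sum_{i\ne j}G(x_i,x_j).
\]
By the symmetry of $G$ and $H$, $\nabla_{x_i}\Psi(P_1,\dots,P_m)=\frac1{4\pi}\nabla h(P_i)$, where $h=v+4\log|z-P_i|$. So by Remark~\ref{rem:T0} the peaks of an $m$-peak solution form a critical point of $\Psi$. We quote two theorems on nondegenerate critical points.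
\begin{itemize}
\item[(E)] (\cite{BP}; see also \cite{EGP}.) If $(P_1,\dots,P_m)$ is a nondegenerate critical point of $\Psi$, there is an $m$-peak solution $u_\lambda$ of \eqref{eq:gelfand}, $\lambda\to0$, with peaks $P_1,\dots,P_m$.
\item[(U)] (\cite{BJLY}.) If $u_n^{(1)},u_n^{(2)}$ are $m$-peak solutions for the same $\lambda_n\to0$ with the same peaks $P_1,\dots,P_m$, and $(P_1,\dots,P_m)$ is a nondegenerate critical point of $\Psi$, then $u_n^{(1)}=u_n^{(2)}$ for large $n$.
\end{itemize}
A nondegenerate symmetric critical point is obtained by joining $m$ unit discs by thin channels (Figure~\ref{fig:domain}): the discs almost decouple, and in a single disc $\Psi$ is explicit.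

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \a in {0,120,240}{\draw[line width=8pt] (0,0)--(\a:2.31); \fill (\a:2.31) circle (1.02);}
\foreach \a in {0,120,240}{\draw[line width=7pt,gray!20] (0,0)--(\a:2.31); \fill[gray!20] (\a:2.31) circle (1);}
\foreach \a in {0,120,240}{\fill (\a:2.31) circle (0.05);}
\fill (0,0) circle (0.05);
\node[above] at (120:2.31) {$P_1$};
\node[below] at (240:2.31) {$P_2$};
\node[right] at (0:2.31) {$P_3$};
\node at (60:0.5) {$0$};
\end{tikzpicture}
\caption{The domain of Theorem~\ref{thm:sharp}(b) for $m=3$, before its corners are rounded: three unit discs joined to the origin by thin channels. The peaks lie near the centers of the discs, and the limit function $v$ has a single critical point, at $0$, of multiplicity $2$.}\label{fig:domain}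
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b), assuming (E) and (U)]
\emph{The domain.} Let $m\ge3$, $\omega=e^{2\pi i/m}$, $L=2/\sin(\pi/m)\geq2$ and $D_j=B_1(L\omega^j)$, $j=1,\dots,m$. Adjacent centers are at distance $2L\sin(\pi/m)=4$, so the closed discs are disjoint and do not contain $0$. Let $\Sigma_\delta$ be the open $\delta$-neighborhood of the star $\bigcup_j[0,L\omega^j]$, with $\delta<\frac12$. The distance from $L\omega^j$ to another arm, making an angle $\theta\in[2\pi/m,\pi]$ with the $j$-th, is $L\ge2$ if $\theta\ge\pi/2$ and at least $L\sin\theta\ge L\sin(2\pi/m)=4\cos(\pi/m)\ge2$ otherwise. So only the $j$-th arm comes within $\delta$ of $\overline{D_j}$. A point $\omega^j(x+iy)\in\partial D_j$ within $\delta$ of that arm has $|y|<\delta$ and $x<L+\delta$, hence $x<L$ because $(x-L)^2=1-y^2>\delta^2$. Thus $\Sigma_\delta\cap\partial D_j$ lies in an arc $I_j$ of length $2\arcsin\delta\le\pi\delta$. For small $\delta$ the boundary of $\bigcup_jD_j\cup\Sigma_{\delta/2}$ is a Jordan curve made of $m$ circular arcs and $2m$ segments. Its $3m$ corners lie in $\Sigma_\delta$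 and have interior angle greater than $\pi$, so each can be rounded by adding a small set inside $\Sigma_\delta$. Doing this in a way invariant under $z\mapsto\omega z$ gives a smooth simply connected invariant domain $\Omega_\delta$ with $\bigcup_jD_j\subset\Omega_\delta\subset\bigcup_jD_j\cup\Sigma_\delta$.

\emph{The discs decouple.} Let $G_\delta,H_\delta,\Psi_\delta$ belong to $\Omega_\delta$ and $G^i,H^i$ to $D_i$, and let $y$ range over a compact subset of $D_i$. Points of $\partial D_j\setminus I_j$ lie on $\partial\Omega_\delta$, where $G_\delta(\cdot,y)=0$. On $I_j$, the maximum principle bounds $G_\delta(\cdot,y)$ by the Green function of a fixed large disc, hence by a constant $C$ independent of $\delta$ and $y$. The functions $G_\delta(\cdot,y)-G^i(\cdot,y)=H_\delta(\cdot,y)-H^i(\cdot,y)$ on $D_i$ and $G_\delta(\cdot,y)$ on $D_j$, $j\ne i$, are harmonic, continuous up to the boundary, and their boundary values are in $[0,C]$ and vanish off an arc of length at most $\pi\delta$. By the Poisson formula they are $O(\delta)$ uniformly on compact subsets of $D_i\times D_i$ and $D_j\times D_i$. By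 the symmetry of Green functions they are also harmonic in $y$. Writing them as iterated Poisson integrals in $x$ and $y$ over slightly larger circles shows that their derivatives of order at most two in $(x,y)$ are $O(\delta)$ as well.

\emph{A nondegenerate symmetric configuration.} For the unit disc, $H(x,y)=\frac1{2\pi}\log|1-\bar yx|$. Hence near $\mathbf c=(L\omega,\dots,L\omega^m)$, $\Psi_\delta$ converges in $C^2$ to $\Psi_0=\sum_j\frac1{2\pi}\log(1-|x_j-L\omega^j|^2)$, which has a strict maximum at $\mathbf c$ with Hessian $-\frac1\pi I$. Fix a closed ball about $\mathbf c$ on which $D^2\Psi_0$ is negative definite. For a small fixed $\delta$, $D^2\Psi_\delta$ is negative definite on the ball and the maximum of $\Psi_\delta$ over the ball is interior, so $\Psi_\delta$ has exactly one critical point $(P_1,\dots,P_m)$ in the ball, and it is nondegenerate. The isometry $(x_1,\dots,x_m)\mapsto(\omega x_m,\omega x_1,\dots,\omega x_{m-1})$ fixes $\mathbf c$ and preserves $\Psi_\delta$, because $G_\delta(\omega x,\omega y)=G_\delta(x,y)$ and $\Psi_\delta$ is symmetric in its arguments. By uniqueness it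 fixes $(P_1,\dots,P_m)$, so the set of the $P_j$ is invariant under $z\mapsto\omega z$.

\emph{A symmetric solution.} Let $\Omega=\Omega_\delta$ and let $u_\lambda$ be given by (E). The functions $u_\lambda(\omega\,\cdot)$ form an $m$-peak solution with the same peaks. By (U) there is no sequence $\lambda_n\to0$ along which the two differ, so $u_\lambda(\omega\,\cdot)=u_\lambda$ for small $\lambda$.

\emph{Counting.} Differentiating $v(\omega z)=v(z)$ gives $\omega v_z(\omega z)=v_z(z)$, so the Taylor series of $v_z$ at $0$, which is not a peak, contains only powers $z^j$ with $\omega^{j+1}=1$. Thus $0$ has multiplicity at least $m-1$. By Lemma~\ref{lem:vcrit} with $k=0$ the total multiplicity is $m-1$, so $0$ is the only critical point of $v$ and $\ell=m-1$. The vector $\nabla u_\lambda(0)$ is fixed by the rotation, so it vanishes. The matrix $D^2u_\lambda(0)$ commutes with the rotation, which for $m\ge3$ leaves no line invariant; so its eigenvalues coincide and it is scalar, with trace $-\lambda e^{u_\lambda(0)}<0$. Hence $0$ is a nondegenerate maximum, of index $+1$. By Propositions~\ref{prop:reduction}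 and~\ref{prop:count} the indices of $\nabla u_\lambda$ near $0$ add up to $-(m-1)$ and each is at least $-1$. The remaining ones add up to $-m$, so there are at least $m$ further critical points near $0$, and $\mathcal N(u_\lambda)\ge m+1+m=2m+1$.

If $m=3$, then $2m+1=7=N(3,0)$, so $\mathcal N(u_\lambda)=7$ by Theorem~\ref{thm:main}. By part (ii) of that theorem there is at most $\ell-1=1$ local maximum near $0$, and $0$ is one; with the three maxima at the peaks there are exactly $4$. For small $\lambda$ the picture near $0$ thus has four critical points, as in Example~\ref{ex:quadratic} with $c=0$.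
\end{proof}

\begin{thebibliography}{9}

\bibitem{BP} Baraket and Pacard, Calc. Var. PDE \textbf{6} (1998), 1--38.

\bibitem{BJLY} Bartolucci, Jevnikar, Lee and Yang, \emph{Local uniqueness of $m$-bubbling sequences for the Gel'fand equation}, Comm. PDE \textbf{44} (2019), 447--466.

\bibitem{EGP} Esposito, Grossi and Pistoia, Ann. IHP (C) \textbf{22} (2005), 227--257.

\bibitem{Ge} Geyer, \emph{Sharp bounds for the valence of certain harmonic polynomials}, Proc. AMS \textbf{136} (2008), 549--555.

\bibitem{GG} Francesca Gladiali and Massimo Grossi, \emph{On the critical points of solutions of PDE in a non-convex settings: the case of concentrating solutions}, arXiv:2310.04767 (2023).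

\end{thebibliography}
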